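# Almost nonnegative curvature operator and the sign of the Euler number

## 1. Three theorems on $\chi$

A smooth closed (compact, without boundary) manifold $X$ is said to admit almost nonnegative curvature operator (ANCO) if there is a sequence of Riemannian metrics $g_i$ on $X$ such that all eigenvalues $\lambda_i=\lambda(g_i)$ of the curvature operator and the diameter satisfy
$$\lambda_i\ge-\frac1i,\qquad \mathrm{diam}(g_i)\le1 .$$
Do such manifolds have nonnegative Euler number? The question is taken from Huang Teng, Tan Qiang, "Curvature operator and Euler number", arXiv:2507.22091 (2025). The answer is yes.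

**Theorem A.** If $X$ admits ANCO, then $\chi(X)\ge0$.

The proof gives more. Let $\Delta=dd^*+d^*d$, and let $W_p$ be the curvature term on $p$-forms in the Weitzenböck formula $\Delta=\nabla^*\nabla+W_p$. The inequality $W_p\ge-\varepsilon$ means $\langle W_p\omega,\omega\rangle\ge-\varepsilon|\omega|^2$ at every point. Let $V=\mathbb R^n$, $\Lambda^p=\Lambda^pV^*$, $\Lambda=\bigoplus_p\Lambda^p$, and let $dg$ be Haar probability measure on a compact group. At each point let $\lambda_1\le\lambda_2\le\cdots$ be the eigenvalues of the curvature operator.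

**Theorem B.** For every $n\ge2$ there is $\varepsilon(n)>0$ such that every closed connected Riemannian $n$-manifold $M$ with
$$\mathrm{diam}(M)\le1,\qquad W_p\ge-\varepsilon(n)\ \text{ for all }0\le p\le n \tag{1}$$
has the following properties. There is a closed subgroup $G\subset O(n)$, with $G\subset SO(n)$ if $M$ is oriented and $n\equiv0$ mod $4$, such that:

1. $\chi(M)=\int_G\det(1-g)\,dg$, hence $0\le\chi(M)\le2^{n-1}$;
2. $b_p(M)\le\dim(\Lambda^p)^G\le\binom np$; in particular $b_1(M)>0$ implies $\chi(M)=0$;
3. if $n=4k$ and $M$ is oriented, its signature satisfies $\sigma(M)^2\le2^{n-1}\chi(M)$; in particular $\chi(M)=0$ implies $\sigma(M)=0$.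

Condition (1) holds if $\mathrm{diam}(M)\le1$ and $\lambda_1+\dots+\lambda_{\lceil n/2\rceil}\ge-\varepsilon'(n)$ pointwise, for a suitable $\varepsilon'(n)>0$.

**Theorem C.** Let $X^n$, $n\ge2$, admit ANCO. If $\pi_1(X)$ is infinite, then $\chi(X)=0$. If $\pi_1(X)$ is finite, then $0\le|\pi_1(X)|\,\chi(X)\le2^{n-1}$.

Manifolds are always closed and connected (connectedness is automatic when the diameter is finite), and they need not be orientable. On a non-orientable manifold integrals are taken against the Riemannian density; the operator $d^*$, the Laplacian and the Hodge theorem need no orientation. If $n\le1$, then $X$ is a point or a circle and $\chi\ge0$ is clear, so from now on $n\ge2$.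

## 2. The curvature operator, the term $W_p$, and the integral over $G$

**Definition (curvature operator).** Let $e_1,\dots,e_n$ be an orthonormal basis of $T_xM$. Let $E_{jk}\in\mathfrak{so}(n)$ be given by $e_k\mapsto e_j$, $e_j\mapsto-e_k$, and zero on the other basis vectors. Identify $e_j\wedge e_k$ with $E_{jk}$, and give $\mathfrak{so}(n)$ the inner product for which the $E_{jk}$, $j<k$, are orthonormal. The curvature operator $\mathcal R$ is the linear map with $\mathcal R(E_{jk})=R(e_j,e_k)$, where $R(X,Y)=[\nabla_X,\nabla_Y]-\nabla_{[X,Y]}$. It is symmetric, by the pair symmetry of the curvature tensor.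

On the unit sphere $R(X,Y)Z=\langle Y,Z\rangle X-\langle X,Z\rangle Y$, so $R(e_j,e_k)=E_{jk}$ and $\mathcal R=\mathrm{id}$. On a surface $\mathcal R$ is multiplication by the Gauss curvature $K$. On a product of two surfaces the eigenvalues are $K_1,K_2,0,0,0,0$. Since the sectional curvature of the plane spanned by orthonormal $u,v$ is $\langle\mathcal R(u\wedge v),u\wedge v\rangle$, we always have $\sec\ge\lambda_1$.

The term $W_p$ is a symmetric endomorphism of $p$-forms, linear in the curvature. On functions $W_0=0$ and on $1$-forms $W_1=\mathrm{Ric}$. On the unit sphere $W_p=p(n-p)$. All three statements are proved in Section 6.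

The diameter bound in the definition of ANCO is necessary: without it any metric could be multiplied by a large constant to get $\lambda\ge-1/i$, and a surface of genus $2$ has $\chi=-2$. Flat tori have $\chi=0$, so the bound $\chi\ge0$ is attained.

It helps to see the integral in Theorem B in dimension two. A rotation by $\theta$ has $\det(1-g)=2-2\cos\theta$, and a reflection has $\det(1-g)=0$. Hence $G=SO(2)$ gives $2=\chi(S^2)$. The group $G=O(2)$ gives $\frac12\cdot2+\frac12\cdot0=1=\chi(\mathbb{RP}^2)$. The trivial group gives $0=\chi(T^2)$. In particular the upper bound $2^{n-1}=2$ is attained for $n=2$; no claim is made that $2^{n-1}$ is sharp in general.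

## 3. Surfaces, and what Gauss–Bonnet loses in dimension four

For $n=2$, Theorem A follows from Gauss–Bonnet. If $K(g_i)\ge-1/i\ge-1$ and $\mathrm{diam}(g_i)\le1$, then by Bishop–Gromov the area is at most the area $a$ of a unit disc in the hyperbolic plane. So
$$2\pi\chi(X)=\int_XK\ge-\frac ai\quad\text{for all }i,$$
and therefore $\chi(X)\ge0$.

One would like to do the same in every even dimension with the Gauss–Bonnet–Chern integrand. The trouble is that this integrand has degree $n/2$ in the curvature, while our hypothesis bounds the curvature only from below. On a product of two surfaces the integrand is $K_1K_2/4\pi^2$. At a point where $K_1=-1/i$ and $K_2=i^2$, all eigenvalues of $\mathcal R$ are at least $-1/i$, and yet the integrand equals $-i/4\pi^2$. So from dimension four on the hypothesis gives no lower bound for the integrand, and this argument stops here.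

## 4. Nonnegative curvature operator: harmonic forms and holonomy

A second approach goes through harmonic forms. Let us run it when a single metric satisfies $W_p\ge0$ for all $p$ (by Lemma 1 below, this is implied by $\mathcal R\ge0$). For a harmonic form $\omega$, integration of $\langle\Delta\omega,\omega\rangle=0$ gives
$$0=\int|\nabla\omega|^2+\int\langle W\omega,\omega\rangle ,$$
so $\nabla\omega=0$. Conversely a parallel form is closed and coclosed, hence harmonic. Fix $x\in M$ and let $H\subset O(T_xM)$ be the closure of the holonomy group. A parallel form is determined by its value at $x$, which is $H$-invariant, and every $H$-invariant element extends to a parallel form by parallel transport. Hence $b_p(M)=\dim(\Lambda^p)^H$. The dimension of a space of invariants is the average of the character, so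
$$\chi(M)=\sum_p(-1)^p\int_H\mathrm{tr}(g|\Lambda^p)\,dg=\int_H\det(1-g)\,dg .$$
The integrand is nonnegative, because the eigenvalues of an orthogonal matrix are $1$, $-1$ and conjugate pairs (details in Lemma 3). So $\chi(M)\ge0$.

The argument had two halves. Harmonic forms are parallel; this survives approximately when $W_p\ge-\varepsilon$, since then $\int|\nabla\omega|^2\le\varepsilon\int|\omega|^2$. The second half was that every invariant element at $x$ extends to a harmonic form, and this half uses that the forms are exactly parallel. The next example shows what happens to it.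

## 5. The Heisenberg nilmanifold, and the passage to small eigenvalues

Let $\mathbb R^3$ carry the group law $(x,y,z)(x',y',z')=(x+x',\,y+y',\,z+z'+xy')$, and let $\Gamma$ be the subgroup of integer points, acting from the left. The forms $dx$, $dy$, $\theta=dz-x\,dy$ are left invariant, and $d\theta=-dx\wedge dy$. For $0<\varepsilon\le1$ and $\delta=\frac18$ put
$$e^1=\delta\,dx,\qquad e^2=\delta\,dy,\qquad e^3=\varepsilon\delta^2\theta,\qquad\text{so } de^1=de^2=0,\quad de^3=-\varepsilon\,e^1\wedge e^2 ,$$
and declare $e^1,e^2,e^3$ orthonormal on $N=\Gamma\backslash\mathbb R^3$.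

The diameter is at most $1$. Indeed every point has a representative in $[0,1]^3$. Move it to the origin by decreasing first $z$, then $y$, then $x$; the three pieces have lengths at most $\varepsilon\delta^2$, $\delta+\varepsilon\delta^2$ and $\delta$. So $\mathrm{diam}\le4\delta+4\varepsilon\delta^2\le\frac12+\frac1{16}$.

For the curvature, let $e_1,e_2,e_3$ be the dual frame. Its only nonzero bracket is $[e_1,e_2]=\varepsilon e_3$. The Koszul formula gives, on this frame,
$$\nabla_{e_1}=\tfrac\varepsilon2E_{32},\qquad\nabla_{e_2}=\tfrac\varepsilon2E_{13},\qquad\nabla_{e_3}=\tfrac\varepsilon2E_{12}.$$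
Since $[E_{32},E_{13}]=-E_{12}$, $[E_{32},E_{12}]=E_{13}$ and $[E_{13},E_{12}]=E_{23}$,
$$R(e_1,e_2)=\tfrac{\varepsilon^2}4[E_{32},E_{13}]-\varepsilon\nabla_{e_3}=-\tfrac{3\varepsilon^2}4E_{12},\qquad R(e_1,e_3)=\tfrac{\varepsilon^2}4E_{13},\qquad R(e_2,e_3)=\tfrac{\varepsilon^2}4E_{23}.$$
The eigenvalues of $\mathcal R$ are $-\frac34\varepsilon^2,\frac14\varepsilon^2,\frac14\varepsilon^2$. Letting $\varepsilon\to0$ we see that $N$ admits ANCO.

Now compute the Laplacian on the eight monomials, writing $e^{12}=e^1\wedge e^2$ and so on. On the invariant forms, $d$ vanishes on every monomial except $e^3$, for instance $de^{13}=-e^1\wedge de^3=0$. The form $d^*$ of an invariant form is invariant, so on invariant forms $d^*$ is the adjoint of $d$ restricted to invariant forms. Hence $d^*e^{12}=-\varepsilon e^3$ and $d^*$ vanishes on the other monomials. Therefore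
$$\Delta e^3=\varepsilon^2e^3,\qquad\Delta e^{12}=\varepsilon^2e^{12},\qquad\Delta=0\ \text{ on }\ 1,\,e^1,\,e^2,\,e^{13},\,e^{23},\,e^{123}.$$
The commutator of $(1,0,0)$ and $(0,1,0)$ is $(0,0,1)$, so $\Gamma$ has abelianization $\mathbb Z^2$ and $b_1(N)=2$. As $N$ is orientable, its Betti numbers are $1,2,2,1$, and the six forms just listed span the harmonic space.

Two things have gone wrong. First, the holonomy group sees nothing: for every $\varepsilon>0$ the curvature endomorphisms, which lie in the holonomy algebra, span $\mathfrak{so}(3)$, so only the constants and the multiples of $e^{123}$ are parallel. Second, no other group does better with harmonic forms alone. If a closed $G\subset O(3)$ had $\dim(\Lambda^1)^G=2$ and $\dim(\Lambda^3)^G=1$, it would fix a plane pointwise and preserve orientation, so it would be trivial, with invariants of dimensions $1,3,3,1$ and not $1,2,2,1$.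

The failure is located at one product. The forms $e^1,e^2$ are harmonic and almost parallel, so $e^{12}$ is almost parallel. But it is orthogonal to every harmonic form; it is an eigenform with the small eigenvalue $\varepsilon^2$. The harmonic space is not closed under products because the positive spectrum comes down to $0$.

This also shows the repair. Instead of harmonic forms take the span $S$ of all eigenforms whose eigenvalues tend to $0$. Three things happen.

* Bochner's inequality applies to them as well: eigenforms with small eigenvalue are almost parallel.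
* By definition of $S$, the rest of the spectrum stays away from $0$. An almost parallel form has small $\int\langle\Delta\eta,\eta\rangle$, so it must be close to $S$. So $S$ is almost closed under every algebraic operation built from the metric.
* $S$ with $d$ still computes $\chi$, since the eigenspaces with positive eigenvalue form acyclic complexes.

In the example $S$ is spanned by all eight monomials, and it corresponds to the trivial group. In general we take the limit of the values of the forms of $S$ at well-chosen points. No limit of the manifolds is needed. The limit is a subspace $A\subset\Lambda$ that is exactly closed under algebraic operations, and we will show that $A=\Lambda^G$ for the stabilizer $G$ of $A$. Then $\chi=\int_G\det(1-g)\,dg$ as in Section 4.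

Which operations are needed? Wedge products alone do not suffice: in $\Lambda(\mathbb R^2)^*$ the span of $1,e^1,e^{12}$ is closed under $\wedge$, but its stabilizer in $O(2)$ is trivial, so it is not the full space of invariants. Contracting $e^{12}$ with $e_1$ produces the missing $e^2$. We shall use all of the following.

**Definition (equivariant polynomial map).** Let $E=\Lambda^{p_1}\oplus\dots\oplus\Lambda^{p_N}$. A polynomial map $P:E\to\Lambda^p$ is $O(n)$-equivariant if $P(he)=hP(e)$ for all $h\in O(n)$. Examples are $(\alpha,\beta)\mapsto\alpha\wedge\beta$, the contraction of a form by a $1$-form, and $\alpha\mapsto|\alpha|^2\alpha$. The Hodge star is equivariant only under $SO(n)$.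

## 6. From eigenvalues of $\mathcal R$ to lower bounds for $W_p$

**Lemma 1.** Let $q=\min(p,n-p)\ge1$. Then pointwise $W_p\ge q(\lambda_1+\dots+\lambda_{n-q})$. In particular, if $\lambda_1\ge-\varepsilon$ with $\varepsilon\ge0$, then $W_p\ge-p(n-p)\varepsilon$. Also $W_0=W_n=0$ and $W_1=\mathrm{Ric}$.

**Step 1: a formula for $W$.** The aim is to diagonalize $W$ as far as possible in terms of $\mathcal R$. In a local orthonormal frame $d=\sum_je^j\wedge\nabla_j$ and $d^*=-\sum_k\iota_k\nabla_k$. At the centre of a normal frame,
$$dd^*+d^*d=-\sum_{j,k}\big(e^j\iota_k\nabla_j\nabla_k+\iota_ke^j\nabla_k\nabla_j\big).$$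
Substituting $\iota_ke^j=\delta_{jk}-e^j\iota_k$ we get
$$\Delta=\nabla^*\nabla-\sum_{j,k}e^j\wedge\iota_k\,R(e_j,e_k).$$
A matrix $L\in\mathfrak{so}(n)$ acts on forms as a derivation $\rho(L)$, and $\rho(E_{jk})=e^j\iota_k-e^k\iota_j$. Since $R(e_j,e_k)$ acts as $\rho(\mathcal RE_{jk})$ and is antisymmetric in $j,k$,
$$W=-\sum_{j<k}\rho(E_{jk})\rho(\mathcal RE_{jk})=-\sum_a\lambda_a\rho(\Xi_a)^2$$
for an orthonormal eigenbasis $\Xi_a$ of $\mathcal R$, because the middle expression does not depend on the orthonormal basis of $\mathfrak{so}(n)$. Write $\Xi_a\omega$ for $\rho(\Xi_a)\omega$. As $\rho(\Xi_a)$ is skew,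
$$\langle W\omega,\omega\rangle=\sum_a\lambda_a|\Xi_a\omega|^2. \tag{2}$$

**Step 2: the total weight.** We show $\sum_a|\Xi_a\omega|^2=p(n-p)|\omega|^2$ for a $p$-form $\omega$. The operator $-\sum_a\rho(\Xi_a)^2$ is again independent of the orthonormal basis, so it equals $-\sum_{j<k}\rho(E_{jk})^2$. On $e^I$ with $|I|=p$, the operator $\rho(E_{jk})$ gives $0$ if both or neither of $j,k$ lie in $I$. If exactly one does, $\rho(E_{jk})$ exchanges $e^j$ and $e^k$ up to sign, and its square is $-1$. So $e^I$ is multiplied by the number $p(n-p)$ of pairs with exactly one index in $I$.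

**Step 3: individual weights (Petersen–Wink, Invent. Math. 2021).** We show that no single term in (2) is too heavy: $|L\omega|^2\le q|\omega|^2$ for every unit vector $L\in\mathfrak{so}(n)$. In a suitable orthonormal basis $L=\sum_js_jE_{2j-1,2j}$ with $\sum s_j^2=1$. In the $j$-th plane the covectors $z_j,\bar z_j=(e^{2j-1}\pm\sqrt{-1}\,e^{2j})/\sqrt2$ are eigenvectors of $L$ with eigenvalues $\pm\sqrt{-1}\,s_j$ in some order. Wedge products of these covectors (and of the leftover covector on which $L$ vanishes, if $n$ is odd) form a unitary basis of $\Lambda^p\otimes\mathbb C$ in which $L$ is diagonal with eigenvalues $\sqrt{-1}\sum_jw_js_j$, $w_j\in\{0,\pm1\}$. A nonzero $w_j$ means that exactly one of $z_j,\bar z_j$ occurs in the product. Each such $j$ uses up one of the $p$ factors and leaves out one of the remaining $n-p$, so at most $q$ of the $w_j$ are nonzero. By Cauchy–Schwarz $|\sum w_js_j|^2\le q\sum s_j^2=q$.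

**Step 4: conclusion.** For $\omega\ne0$ put $c_a=|\Xi_a\omega|^2/|\omega|^2$. Then $0\le c_a\le q$ and $\sum_ac_a=p(n-p)=q(n-q)$. With $r=n-q\le n-1\le\binom n2$,
$$\sum_a\lambda_ac_a-q\sum_{a\le r}\lambda_a=\sum_{a>r}\lambda_ac_a-\sum_{a\le r}\lambda_a(q-c_a)\ge\lambda_r\Big(\sum_{a>r}c_a-\sum_{a\le r}(q-c_a)\Big)=\lambda_r\Big(\sum_ac_a-qr\Big)=0 .$$
By (2) this is the first claim. If $\lambda_1\ge-\varepsilon$, it gives $W_p\ge-q(n-q)\varepsilon=-p(n-p)\varepsilon$. For $p=0,n$ the total weight is $0$, so $W_0=W_n=0$ by (2). Finally, by Step 1,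
$$W_1e^l=-\sum_{j,k}\langle R(e_j,e_k)e_l,e_k\rangle e^j=\sum_{j,k}\langle R(e_j,e_k)e_k,e_l\rangle e^j=\sum_j\mathrm{Ric}(e_j,e_l)e^j .\qquad\square$$
On the unit sphere all $\lambda_a=1$, and (2) with Step 2 gives $W_p=p(n-p)$.

**The last sentence of Theorem B.** Let $m=\lceil n/2\rceil$ and $S_r=\lambda_1+\dots+\lambda_r$, and suppose $S_m\ge-\varepsilon'$ with $\varepsilon'>0$. For $q=\min(p,n-p)\ge1$ we have $n-q\ge m$. The average $S_r/r$ of the first $r$ terms of a nondecreasing sequence is nondecreasing in $r$, so $S_{n-q}\ge-\frac{n-q}m\varepsilon'\ge-2\varepsilon'$. By Lemma 1, $W_p\ge-2q\varepsilon'\ge-n\varepsilon'$; for $p=0,n$ this is trivial. So $\varepsilon'(n)=\varepsilon(n)/n$ works.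

## 7. Sup bounds and gradient bounds for small eigenforms

Let $\mathrm{diam}(M)\le1$ and $W_p\ge-\kappa$ for all $p$, with $0\le\kappa\le1$. Then $\mathrm{Ric}=W_1\ge-1\ge-(n-1)$. All $L^2$ norms $\|\cdot\|$ use the probability measure $d\nu=d\mathrm{vol}/\mathrm{vol}(M)$; the volume itself may be arbitrarily small. Let $\Delta_0\ge0$ be the Laplacian on functions. Constants $C,c>0$ depend only on $n$ and may change from line to line. The goal is (F4).

**(F1) Poincaré inequality.** By Li–Yau, *Estimates of eigenvalues of a compact Riemannian manifold* (1980), the first nonzero eigenvalue of $\Delta_0$ is at least $c$. Hence $\|f-\int f\,d\nu\|^2\le c^{-1}\|\nabla f\|^2$.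

**(F2) Smoothing on functions.** $\|e^{-\Delta_0}f\|_\infty\le C\|f\|$.

Let $p_t(x,y)$ be the heat kernel with respect to $d\mathrm{vol}$. The Li–Yau parabolic Harnack inequality (Acta Math. 1986, Thm 2.2), applied to the positive solution $u(y,t)=p_t(x,y)$ at times $1$ and $2$, gives $p_1(x,x)\le C\,p_2(x,y)$ for all $y$, because $d(x,y)\le1$. Integrating in $y$ and using $\int p_2(x,y)\,dy=1$ we get $\mathrm{vol}(M)\,p_1(x,x)\le C$. Moreover $\int p_1(x,y)^2dy=p_2(x,x)\le p_1(x,x)$, since $p_t(x,x)$ is nonincreasing in $t$ by its eigenfunction expansion. Therefore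
$$|e^{-\Delta_0}f(x)|\le\Big(\int p_1(x,y)^2dy\Big)^{1/2}\Big(\int f^2d\mathrm{vol}\Big)^{1/2}\le\Big(\frac C{\mathrm{vol}(M)}\Big)^{1/2}\big(\mathrm{vol}(M)\,\|f\|^2\big)^{1/2}=C^{1/2}\|f\| .$$

**(F3) Domination.** For a smooth form $\omega$ and $t\ge0$, $|e^{-t\Delta}\omega|\le e^{\kappa t}e^{-t\Delta_0}|\omega|$.

Put $\omega_t=e^{-t\Delta}\omega$ and, to avoid the zeros of $\omega_t$, $f=\sqrt{|\omega_t|^2+\delta^2}$ with $\delta>0$. We compute $(\partial_t+\Delta_0)\frac12f^2$ in two ways. On one side, $\frac12\Delta_0f^2=f\Delta_0f-|\nabla f|^2$. On the other, $\frac12\Delta_0|\omega_t|^2=\langle\nabla^*\nabla\omega_t,\omega_t\rangle-|\nabla\omega_t|^2$ and $\frac12\partial_t|\omega_t|^2=-\langle\nabla^*\nabla\omega_t,\omega_t\rangle-\langle W\omega_t,\omega_t\rangle$. So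
$$f(\partial_t+\Delta_0)f-|\nabla f|^2=-\langle W\omega_t,\omega_t\rangle-|\nabla\omega_t|^2\le\kappa f^2-|\nabla\omega_t|^2 .$$
From $f\,e_k(f)=\langle\nabla_k\omega_t,\omega_t\rangle$ we get $f|\nabla f|\le|\omega_t||\nabla\omega_t|$, so $|\nabla f|\le|\nabla\omega_t|$. Hence $f(\partial_t+\Delta_0)f\le\kappa f^2$, that is, $(\partial_t+\Delta_0)(e^{-\kappa t}f)\le0$. Compare $e^{-\kappa t}f$ with the solution of the heat equation that has the same initial value: by the maximum principle
$$|\omega_t|\le f\le e^{\kappa t}e^{-t\Delta_0}\sqrt{|\omega|^2+\delta^2}\le e^{\kappa t}\big(e^{-t\Delta_0}|\omega|+\delta\big).$$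
Let $\delta\to0$.

**(F4) Small eigenforms.** If $\omega$ is a linear combination of eigenforms of $\Delta$ with eigenvalues $\le\mu\le1$, then
$$\|\omega\|_\infty\le C\|\omega\|,\qquad\|\nabla\omega\|^2\le(\mu+\kappa)\|\omega\|^2 .$$

For the first bound, write $\omega=e^{-\Delta}\tilde\omega$ with $\tilde\omega=e^\Delta\omega$, which makes sense on a finite sum of eigenforms and has $\|\tilde\omega\|\le e^\mu\|\omega\|$. By (F3) and (F2), $\|\omega\|_\infty\le e^\kappa\|e^{-\Delta_0}|\tilde\omega|\|_\infty\le Ce^{\kappa+\mu}\|\omega\|$. For the second,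
$$\|\nabla\omega\|^2=\int\langle\Delta\omega,\omega\rangle d\nu-\int\langle W\omega,\omega\rangle d\nu\le(\mu+\kappa)\|\omega\|^2 .$$

## 8. The limit of the small eigenforms is $\Lambda^G$

Let $(M_i,g_i)$ be closed connected $n$-manifolds with $\mathrm{diam}\le1$ and $W_p\ge-\varepsilon_i$ for all $p$, where $0\le\varepsilon_i\le1$ and $\varepsilon_i\to0$.

**Proposition 2.** After passing to a subsequence there is a closed subgroup $G\subset O(n)$ such that for all $i$
$$\chi(M_i)=\sum_p(-1)^p\dim(\Lambda^p)^G,\qquad b_p(M_i)\le\dim(\Lambda^p)^G .$$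

**Step 1: at most $2^n$ eigenvalues tend to $0$, and their eigenforms compute $\chi$.** Let $\mu_1(g_i)\le\mu_2(g_i)\le\cdots$ be the eigenvalues of $\Delta$ on $\bigoplus_p\Omega^p(M_i)$, with multiplicity. Let $\alpha_{i,1},\alpha_{i,2},\dots$ be corresponding $L^2$-orthonormal eigenforms of pure degree. Pass to a subsequence with $\mu_k(g_i)\to\mu_k\in[0,\infty]$ for all $k\le2^n+1$.

Suppose $K\le2^n+1$ and $\mu_K=0$. By (F4), for large $i$ and $j\le K$ we have $|\alpha_{i,j}|\le C$, and $\|\nabla\alpha_{i,j}\|^2\le\mu_K(g_i)+\varepsilon_i\to0$. The function $f=\langle\alpha_{i,j},\alpha_{i,k}\rangle$ has mean $\delta_{jk}$ and $|\nabla f|\le C(|\nabla\alpha_{i,j}|+|\nabla\alpha_{i,k}|)$, so $\|\nabla f\|\to0$. By (F1),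
$$\big\|\langle\alpha_{i,j},\alpha_{i,k}\rangle-\delta_{jk}\big\|\to0\qquad(j,k\le K). \tag{3}$$
So for large $i$ there is a point at which the Gram matrix of $\alpha_{i,1},\dots,\alpha_{i,K}$ is close to the identity, hence invertible. At this point the $K$ forms are linearly independent in a space of dimension $2^n$, and $K\le2^n$.

Let $N$ be the largest $k\le2^n+1$ with $\mu_k=0$. It exists, because constants are harmonic and so $\mu_1=0$. By what we just saw $N\le2^n$, so $\mu_{N+1}\in(0,\infty]$ is one of our limits. Drop finitely many $i$, so that $\mu_N(g_i)<\mu_{N+1}(g_i)$ and, by (F4), $|\alpha_{i,j}|\le C$ for $j\le N$, always. Then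
$$S_i=\mathrm{span}(\alpha_{i,1},\dots,\alpha_{i,N})$$
is the full spectral subspace of $\Delta$ for $[0,\mu_N(g_i)]$. It is graded, $S_i=\bigoplus_pS_i^p$, and $d$-invariant, since $\Delta$ preserves degree and commutes with $d$. After reordering the first $N$ forms and passing to a subsequence, $\deg\alpha_{i,j}=p_j$ does not depend on $i$. Put $N_p=\dim S_i^p$.

The complex $(S_i^*,d)$ is the direct sum of the harmonic space and of full eigenspaces with $\lambda>0$. The latter are acyclic: if $d\omega=0$ and $\Delta\omega=\lambda\omega$, then $\omega=d(\lambda^{-1}d^*\omega)$, and $d^*\omega$ is in the same eigenspace. So the cohomology of $(S_i^*,d)$ is the harmonic space, and by Hodge theory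
$$\chi(M_i)=\sum_p(-1)^pN_p,\qquad b_p(M_i)\le N_p. \tag{4}$$

**Step 2: $S_i$ is almost closed under equivariant polynomial maps.** Let $E=\Lambda^{p_1}\oplus\dots\oplus\Lambda^{p_N}$ and let $P:E\to\Lambda^p$ be $O(n)$-equivariant and polynomial. Reading forms in orthonormal frames, $P$ acts on $N$-tuples of forms of degrees $p_1,\dots,p_N$; by equivariance the result does not depend on the frame. Along a curve with velocity $X$ use a parallel orthonormal frame. There the components of $P(\alpha)$ are $P$ of the components of $\alpha$, and covariant differentiation is differentiation of components. So $\nabla_X(P(\alpha))=dP_\alpha(\nabla_X\alpha)$.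

Put $\alpha_i=(\alpha_{i,1},\dots,\alpha_{i,N})$ and $\eta=P(\alpha_i)$. As $|\alpha_{i,j}|\le C$, we have $|\nabla\eta|\le C_P\sum_j|\nabla\alpha_{i,j}|$, so $\|\nabla\eta\|\to0$. Let $\pi_i$ be the $L^2$-projection onto $S_i$. On $S_i^\perp$ the eigenvalues of $\Delta$ are at least $\mu_{N+1}(g_i)$. Both $d\eta=\sum e^j\wedge\nabla_j\eta$ and $d^*\eta=-\sum\iota_j\nabla_j\eta$ have pointwise norm at most $\sqrt n\,|\nabla\eta|$. Hence
$$\mu_{N+1}(g_i)\,\|\eta-\pi_i\eta\|^2\le\int\langle\Delta\eta,\eta\rangle d\nu=\|d\eta\|^2+\|d^*\eta\|^2\le2n\|\nabla\eta\|^2\to0 .$$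
Since $\mu_{N+1}(g_i)$ has a positive (or infinite) limit,
$$\|P(\alpha_i)-\pi_iP(\alpha_i)\|\to0\qquad\text{for each fixed }P. \tag{5}$$
This is the place where harmonic forms alone would not have been enough.

**Step 3: one point that is good for all $P$, and the limit there.** For each $p$ the space of equivariant polynomial maps $E\to\Lambda^p$ has countable dimension, since those of bounded degree form a finite-dimensional space. Let $P_1,P_2,\dots$ enumerate bases of these spaces for $0\le p\le n$. By (3) with $K=N$ and by (5), for each fixed $s$ the function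
$$\sum_{j,k\le N}|\langle\alpha_{i,j},\alpha_{i,k}\rangle-\delta_{jk}|^2+\sum_{m\le s}|P_m(\alpha_i)-\pi_iP_m(\alpha_i)|^2$$
has $\nu$-integral tending to $0$ as $i\to\infty$. Choose $i_1<i_2<\cdots$ such that its integral for $i=i_s$ is at most $1/s$. Replace the sequence by $(M_{i_s})_s$ and write $i$ for $s$ again. Then
$$F_i=\sum_{j,k\le N}|\langle\alpha_{i,j},\alpha_{i,k}\rangle-\delta_{jk}|^2+\sum_{m\le i}|P_m(\alpha_i)-\pi_iP_m(\alpha_i)|^2\quad\text{satisfies}\quad\int F_i\,d\nu\le\frac1i .$$
Since $\nu$ is a probability measure there is $x_i\in M_i$ with $F_i(x_i)\le1/i$. Choose an isometry $V\to T_{x_i}M_i$ and let $a_{i,j}\in\Lambda^{p_j}$ be the pullback of $\alpha_{i,j}(x_i)$. These vectors are bounded, so after passing to a subsequence $a_{i,j}\to a_j$. The first sum in $F_i$ shows that the $a_j$ are orthonormal in $\Lambda$. Let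
$$A=\mathrm{span}(a_1,\dots,a_N)=\bigoplus_pA^p,\qquad\dim A^p=N_p .$$

Fix $m$. We have $\pi_iP_m(\alpha_i)=\sum_kc_{i,k}\alpha_{i,k}$ with $c_{i,k}=\int\langle P_m(\alpha_i),\alpha_{i,k}\rangle d\nu$, and these numbers are bounded because $|\alpha_{i,j}|\le C$. For all $i$ beyond a bound depending on $m$, the term with index $m$ occurs in $F_i$, and at $x_i$ it says that $P_m(a_{i,1},\dots,a_{i,N})-\sum_kc_{i,k}a_{i,k}\to0$. Along a subsequence on which the $c_{i,k}$ converge we get $P_m(a)\in A$, where $a=(a_1,\dots,a_N)\in E$. By linearity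
$$P(a)\in A\quad\text{for every }O(n)\text{-equivariant polynomial map }P:E\to\Lambda^p. \tag{6}$$

**Step 4: $A$ is the full space of invariants of a group.** Let $G=\{g\in O(n):ga_j=a_j\ \text{for all }j\}$, a closed subgroup, the stabilizer of $a$. Clearly $A^p\subset(\Lambda^p)^G$. For the converse let $t\in(\Lambda^p)^G$. We approximate $t$ by values $P(a)$.

Define $f:O(n)\cdot a\to\Lambda^p$ by $f(ga)=gt$. This is well defined: if $ga=ha$, then $h^{-1}g\in G$ fixes $t$. It is continuous, because the continuous bijection $O(n)/G\to O(n)\cdot a$ is a homeomorphism by compactness. Let $\delta>0$. By Stone–Weierstrass, applied to each component, there is a polynomial map $Q:E\to\Lambda^p$ with $|Q-f|<\delta$ on the compact set $O(n)\cdot a$. Average it: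
$$P(e)=\int_{O(n)}h^{-1}Q(he)\,dh .$$
This is polynomial in $e$. It is equivariant: with $k=hg$, $P(ge)=\int h^{-1}Q(hge)\,dh=\int gk^{-1}Q(ke)\,dk=gP(e)$. And since $f(ha)=ht$,
$$|P(a)-t|=\Big|\int h^{-1}\big(Q(ha)-f(ha)\big)dh\Big|\le\int|Q(ha)-f(ha)|\,dh<\delta .$$
By (6), $P(a)\in A\cap\Lambda^p=A^p$. As $A^p$ is closed and $\delta$ is arbitrary, $t\in A^p$. So $A^p=(\Lambda^p)^G$ and $N_p=\dim(\Lambda^p)^G$. With (4) this proves the proposition. $\square$

For a fixed round sphere $S^n$ of diameter $1$, repeated as a constant sequence, only $1$ and the volume form are in $S_i$, and $G=SO(n)$ is the stabilizer of the volume form.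

## 9. Nonnegativity of the average, and Theorem A

**Lemma 3.** For a closed subgroup $G\subset O(n)$, $\ \sum_p(-1)^p\dim(\Lambda^p)^G=\int_G\det(1-g)\,dg\ge0$.

*Proof.* The operator $\int_Gg\,dg$ on $\Lambda^p$ is the projection onto $(\Lambda^p)^G$, so $\dim(\Lambda^p)^G=\int_G\mathrm{tr}(g|\Lambda^p)\,dg$. Expanding the characteristic polynomial, $\sum_p(-1)^p\mathrm{tr}(g|\Lambda^p)=\det(1-g)$; passing to $V^*$ changes nothing since $g$ is orthogonal. The eigenvalues of $g\in O(n)$ are $1$, $-1$ and conjugate pairs $e^{\pm\sqrt{-1}\,\theta}$. They contribute to $\det(1-g)$ the factors $0$, $2$ and $|1-e^{\sqrt{-1}\,\theta}|^2$, all $\ge0$. $\square$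

**Proof of Theorem A.** Let $X$ admit ANCO with metrics $g_i$. By Lemma 1, $W_p(g_i)\ge-p(n-p)/i\ge-n^2/i$ for all $p$. Apply Proposition 2 to $M_i=(X,g_i)$, $i\ge n^2$, with $\varepsilon_i=n^2/i$. It gives $\chi(X)=\sum_p(-1)^p\dim(\Lambda^p)^G$ for some closed $G\subset O(n)$, and this is $\ge0$ by Lemma 3. $\blacksquare$

## 10. Theorem B: Betti numbers and signature

Suppose that for some $n$ no $\varepsilon(n)$ works. Then for every $i$ there is $M_i$ with $\mathrm{diam}\le1$ and $W_p\ge-1/i$ for all $p$, for which no group $G$ as required exists. After passing to a subsequence, either $n=4k$ and all $M_i$ are oriented, or the additional assertions for oriented $4k$-manifolds concern none of the $M_i$. Proposition 2 gives, for a subsequence, a group $G$. We show that this $G$ has all required properties for infinitely many $i$, a contradiction.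

**Property 1.** The formula is Proposition 2 with Lemma 3. Moreover $\chi\le\sum_{p\text{ even}}\dim(\Lambda^p)^G\le\sum_{p\text{ even}}\binom np=2^{n-1}$.

**Property 2.** The bound on $b_p$ is Proposition 2. If $b_1>0$, then $G$ fixes a nonzero covector, so every $g\in G$ has the eigenvalue $1$ and $\chi=\int_G\det(1-g)\,dg=0$.

For Property 3 let $n=4k$ with all $M_i$ oriented. Fix an orientation of $V$ and choose the isometries $V\to T_{x_i}M_i$ in Step 3 of Proposition 2 orientation preserving. The volume form is harmonic, so $N_n\ge1$, hence $A^n=\Lambda^n$. As $A^n=(\Lambda^n)^G$, we get $G\subset SO(n)$. Write $\mathrm i=\sqrt{-1}$.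

**Step 1: the signature as a trace on $S_i$.** On complex $p$-forms in even dimension $n$ let
$$\tau=\mathrm i^{\,p(p-1)+n/2}\star .$$
For $n$ even, $\star^2=(-1)^p$ on $p$-forms and $d^*=-\star d\star$. In $\tau^2$ the exponent of $\mathrm i$ is
$$(n-p)(n-p-1)+p(p-1)+n=n^2-2np+2p^2\equiv2p\pmod 4 ,$$
so $\tau^2=(-1)^p\star^2=1$. In $\tau d\tau$, applied to $p$-forms, it is
$$(n-p+1)(n-p)+p(p-1)+n=n^2-2np+2n+2p(p-1)\equiv0\pmod4 ,$$
so $\tau d\tau=\star d\star=-d^*$. Conjugating by $\tau$, also $\tau d^*\tau=-d$. Thus $\tau$ anticommutes with $d+d^*$ and commutes with $\Delta=(d+d^*)^2$. Since $\Delta$ preserves degrees, $\star$ commutes with $\Delta$ as well.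

The operator $\tau$ interchanges the degrees $p$ and $n-p$, so only degree $2k$ contributes to traces. There $\tau=\star$, because $2k(2k-1)+2k=4k^2$. The trace of $\star$ on harmonic $2k$-forms is the signature, so $\sigma(M_i)=\mathrm{Tr}(\tau|\ker\Delta)$, the trace being taken on complex harmonic forms. On an eigenspace of $\Delta$ with $\lambda>0$ the operator $D=d+d^*$ is invertible and $D\tau D^{-1}=-\tau$, so $\mathrm{Tr}\,\tau=0$ there. Therefore
$$\sigma(M_i)=\mathrm{Tr}(\tau|S_i\otimes\mathbb C).$$

**Step 2: passage to the limit.** Since $S_i$ is $\star$-invariant and $\star$ is an isometry, $\star\alpha_{i,j}=\sum_kc^i_{jk}\alpha_{i,k}$ with an orthogonal matrix $(c^i_{jk})$. Then $\mathrm{Tr}(\tau|S_i\otimes\mathbb C)=\sum_j\mathrm i^{\,p_j(p_j-1)+n/2}c^i_{jj}$. Pass to a subsequence with $c^i_{jk}\to c_{jk}$. Evaluating at $x_i$, $\star a_{i,j}=\sum_kc^i_{jk}a_{i,k}$, and in the limit $\star a_j=\sum_kc_{jk}a_k$. So $A$ is $\star$-invariant and $\sigma(M_i)\to\mathrm{Tr}(\tau|A\otimes\mathbb C)$. As $\sigma(M_i)$ is an integer, $\sigma(M_i)=\mathrm{Tr}(\tau|A\otimes\mathbb C)$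 for large $i$ in the subsequence. The operator $\int_Gg\,dg$ is the projection onto $A=\Lambda^G$, and it commutes with $\tau$ because $G\subset SO(n)$. Hence
$$\sigma(M_i)=\int_G\mathrm{Tr}(\tau g|\Lambda\otimes\mathbb C)\,dg. \tag{7}$$

**Step 3: the integrand.** We claim $|\mathrm{Tr}(\tau g)|^2=\det(1-g)\det(1+g)$ for $g\in SO(n)$. The plan is to reduce to planes. On every even-dimensional oriented Euclidean space define $\tau$ by the same formula, with $n$ the dimension of that space. Let $V_1\oplus V_2$ be an oriented orthogonal sum of even-dimensional spaces, $\alpha\in\Lambda^pV_1^*$, $\beta\in\Lambda^qV_2^*$. Moving $\beta$ past $\star\alpha$, whose degree is $\dim V_1-p\equiv p$ mod $2$, shows $\star(\alpha\wedge\beta)=(-1)^{pq}\star\alpha\wedge\star\beta$. From $(p+q)(p+q-1)=p(p-1)+q(q-1)+2pq$ we get a second sign $\mathrm i^{2pq}=(-1)^{pq}$. The two signs cancel: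
$$\tau(\alpha\wedge\beta)=\tau_1\alpha\wedge\tau_2\beta .$$
Now let $g\in SO(n)$ with $n$ even. The eigenvalue $-1$ has even multiplicity since $\det g=1$, and so the eigenvalue $1$ has even multiplicity too. So $V$ is an oriented orthogonal sum of $g$-invariant oriented planes with rotation angles $\theta_j$ (including $0$ and $\pi$). Since $g(\alpha\wedge\beta)=g\alpha\wedge g\beta$, the operator $\tau g$ is the tensor product of the corresponding operators on the planes, and $\mathrm{Tr}(\tau g)$ is the product of their traces. On one plane, $\tau$ interchanges $\Lambda^0$ and $\Lambda^2$, which gives trace $0$. On $\Lambda^1$ it is $\mathrm i\star$, and $\star$ is a quarter turn; so $\star g$ is a rotation by $\theta_j$ plus or minus a right angle and the trace is $\mp2\mathrm i\sin\theta_j$. Hence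
$$|\mathrm{Tr}(\tau g)|^2=\prod_j4\sin^2\theta_j=\prod_j(2-2\cos\theta_j)(2+2\cos\theta_j)=\det(1-g)\det(1+g).$$

**Step 4: Cauchy–Schwarz.** Both determinants are nonnegative, and $\int_G\det(1+g)\,dg=\sum_p\dim(\Lambda^p)^G=\dim A$ as in Lemma 3. From (7),
$$\sigma^2\le\int_G\det(1-g)\,dg\int_G\det(1+g)\,dg=\chi\cdot\dim A. \tag{8}$$

**Step 5: $\dim A\le2^{n-1}$ if $\chi>0$.** If $\chi=0$, then (8) gives $\sigma=0$ and Property 3 holds. If $\chi>0$, some $g\in G$ has $\det(1-g)>0$, so $g\in SO(n)$ has no eigenvalue $1$. Let $\theta_1,\dots,\theta_{n/2}\notin2\pi\mathbb Z$ be its angles. On $\Lambda\otimes\mathbb C$ the eigenvalues of $g$ are $e^{\mathrm i\sum_jw_j\theta_j}$, where each $w_j$ runs independently over the multiset $\{0,0,1,-1\}$. Fix $w_2,\dots,w_{n/2}$ and let $z$ be the product of the corresponding factors. The four values $1,1,e^{\mathrm i\theta_1},e^{-\mathrm i\theta_1}$ must be compared with $z^{-1}$. If $z^{-1}=1$, exactly two of them agree, as $e^{\pm\mathrm i\theta_1}\ne1$. If $z^{-1}\ne1$, at most the last two agree. So at most $2$ of the $4$ choices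 of $w_1$ give eigenvalue $1$, and
$$\dim A\le\dim\Lambda^g\le2\cdot4^{n/2-1}=2^{n-1} .$$
With (8), $\sigma^2\le2^{n-1}\chi$. $\blacksquare$

## 11. Theorem C: finite covers and the fundamental group

**Step 1: finite covers of ANCO manifolds are ANCO.** This lets us apply Theorem B to covers. Let $X'\to X$ be a connected $k$-fold cover with the pulled-back metrics. Given a point of $X'$, project it to $X$, take a minimal geodesic of length $\le1$ to a base point, and lift it. This shows that the closed unit balls around the $k$ preimages of the base point cover $X'$. As $X'$ is connected, these $k$ closed sets cannot be split into two groups with disjoint unions, so any two points are joined by a chain of at most $k$ successively intersecting balls. Each ball has diameter at most $2$, so $\mathrm{diam}(X')\le2k$. Multiplying the metrics by $(2k)^{-2}$ gives $\mathrm{diam}\le1$ and $\lambda\ge-4k^2/i$. Now pass to a subsequence.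

By Lemma 1, condition (1) holds for $X'$ with these metrics when $i$ is large. So Theorem B applies to $X'$, and $\chi(X')=k\,\chi(X)$.

**Step 2: finite fundamental group.** Take $X'$ to be the universal cover, with $k=|\pi_1(X)|$. By Theorem B(1), $0\le|\pi_1(X)|\,\chi(X)=\chi(X')\le2^{n-1}$.

**Step 3: infinite fundamental group.** We look for a finite cover with $b_1>0$. Since $\sec\ge\lambda_1$, ANCO implies almost nonnegative sectional curvature, so by Fukaya–Yamaguchi (Ann. of Math. 136 (1992)) $\pi_1(X)$ has a nilpotent subgroup $\Gamma_0$ of finite index. It is infinite, and finitely generated as a finite-index subgroup of a finitely generated group.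

Recall that in a finitely generated nilpotent group the torsion elements form a finite subgroup $T$, and that such a group is residually finite. For each $t\in T\setminus\{1\}$ there is a normal subgroup of finite index in $\Gamma_0$ not containing $t$. The intersection $\Gamma$ of these finitely many subgroups (or $\Gamma=\Gamma_0$ if $T$ is trivial) has finite index and meets $T$ trivially. So $\Gamma$ is torsion-free, and it is nontrivial, in fact infinite, finitely generated and nilpotent.

The abelianization of $\Gamma$ is infinite. Indeed, if $\gamma_k$ denotes the lower central series, $k$-fold commutators induce a surjection $(\Gamma^{\mathrm{ab}})^{\otimes k}\to\gamma_k/\gamma_{k+1}$. If $\Gamma^{\mathrm{ab}}$ were finite, all these quotients would be finite, and $\Gamma$, having only finitely many nontrivial ones, would be finite.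

Let $X'$ be the finite cover of $X$ with $\pi_1(X')=\Gamma$. Its first homology $\Gamma^{\mathrm{ab}}$ is infinite and finitely generated, so $b_1(X')>0$. By Step 1 and Theorem B(2), $\chi(X')=0$. As $\chi(X')$ is a positive multiple of $\chi(X)$, we get $\chi(X)=0$. $\blacksquare$
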